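# $\Pi^1_1$ maximal orthogonal families in Laver extensions of $L$

## 1. The guess "no", and a relation that supports it

Let $P(2^{\mathbb N})$ be the compact metrizable space of Borel probability measures on the Cantor space. Its topology is the coarsest one that makes all the maps $\mu\mapsto\mu(N_u)$ continuous, where $N_u$ is the basic clopen set of $u\in 2^{<\omega}$. Two measures are *orthogonal*, $\mu\perp\nu$, if some Borel set $B$ has $\mu(B)=1$ and $\nu(B)=0$. A set $\mathcal A\subseteq P(2^{\mathbb N})$ is *orthogonal* if its members are pairwise orthogonal. It is a **maximal orthogonal family (mof)** if, moreover, no $\nu\in P(2^{\mathbb N})$ is orthogonal to all its members. For instance, $\{\delta_x:x\in2^{\mathbb N}\}$ is orthogonal but not maximal, because the fair coin measure is orthogonal to every $\delta_x$.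

Zorn's lemma gives mofs, but not definable ones. By a theorem of Preiss and Rataj there is no analytic mof, so the first class in which one may look is $\Pi^1_1$. The Sacks and Miller extensions of the constructible universe $L$ contain $\Pi^1_1$ mofs; the Mathias extension does not. The question, taken from Severin Mejak, "Orthogonality of measures and states", arXiv:2204.02767 (2022), is: **are there $\Pi^1_1$ mofs in Laver extensions of $L$?**

**Definition (Laver forcing).** A *Laver tree* is a tree $T\subseteq\omega^{<\omega}$ with a *stem* $s_T\in T$ such that every $t\in T$ is comparable with $s_T$, and $\mathrm{succ}_T(t)=\{n:t^\frown n\in T\}$ is infinite for every $t\in T^+:=\{t\in T:t\supseteq s_T\}$. We write $[T]$ for the set of branches and $T_t=\{u\in T:u\text{ comparable with }t\}$. Laver forcing $\mathbb P$ is the set of Laver trees, with $S\le T$ iff $S\subseteq T$. We write $S\le_0T$ if $S\le T$ and $s_S=s_T$.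

For example, $\omega^{<\omega}$ is a Laver tree with empty stem, and so is the tree of strictly increasing sequences. For $t\in T^+$ the tree $T_t$ is a Laver tree with stem $t$. If $S\le T$, then $s_S\supseteq s_T$: otherwise $s_S$ is a proper initial segment of $s_T$, so it has only one successor in $T$ but infinitely many in $S\subseteq T$.

Let $G$ be $\mathbb P$-generic and $x_G=\bigcup\{s_T:T\in G\}$. Any two stems of members of $G$ are comparable, since both are initial segments of the stem of a common extension. Their lengths are unbounded by genericity. Moreover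
$$T\in G\ \Longrightarrow\ x_G\in[T]. \tag{1.1}$$
Indeed, for $n\in\omega$ there is $U\in G$ with $U\le T$ and $|s_U|\ge n$, and then $x_G|n\subseteq s_U\in T$.

**Why one would guess "no".** Given $h\in\omega^\omega$ and $T$, the nodes $t\in T$ with $t(n)>h(n)$ for all $n$ with $|s_T|\le n<|t|$ form a tree $S\le_0T$, and by (1.1) $S$ forces $x_G(n)>h(n)$ for all $n\ge|s_T|$. So $x_G$ eventually dominates every function of the ground model. The increasing enumeration of a Mathias real does the same, by the analogous thinning of the infinite set in a Mathias condition. Laver forcing thus resembles the forcing for which the answer is negative.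

**A test in which the guess is right.** Replace nonorthogonality by another relation. On the infinite subsets of $\omega$ let
$$a\,E\,b\iff\sup_n\bigl||a\cap n|-|b\cap n|\bigr|<\infty .$$
This is an equivalence relation (triangle inequality), and it is $F_\sigma$, being the union over $C\in\omega$ of the closed relations $\forall n\ \bigl||a\cap n|-|b\cap n|\bigr|\le C$. A *maximal discrete set* for the relation $a\ne b\wedge a\,E\,b$ is a maximal set without two distinct $E$-equivalent points, i.e. a set that meets each $E$-class in exactly one point.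

For $x\in\omega^\omega$ put $\ell_x(n)=\sum_{m\le n}(x(m)+1)$. This is strictly increasing in $n$; let $\hat x\in[\omega]^\omega$ be its range. Likewise, for $t\in\omega^{<\omega}$ let $\ell_t(n)=\sum_{m\le n}(t(m)+1)$ for $n<|t|$ and $\hat t=\{\ell_t(n):n<|t|\}$, a set with $|t|$ elements.

**Lemma 1.1.** Let $S$ be a Laver tree. (a) If $t,t'\in S^+$ have the same length $l$, there are $x,y\in[S]$ with $x\supseteq t$, $y\supseteq t'$ and $\hat x\,E\,\hat y$. (b) For every $x\in[S]$ there is $y\in[S]$ such that $\hat x\,E\,\hat y$ fails.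

*Proof.* (a) Choose $x(l),y(l),x(l+1),y(l+1),\dots$ in this order, each in the relevant infinite successor set and so large that $\ell_x(n)<\ell_y(n)<\ell_x(n+1)$ for all $n\ge l$. Below any $m$, the numbers of points $\ell_x(n)$ and $\ell_y(n)$ with $n\ge l$ differ by at most $1$, and the points with $n<l$ contribute at most $l$ on each side. So $\bigl||\hat x\cap m|-|\hat y\cap m|\bigr|\le l+1$ for all $m$.

(b) Choose $y\in[S]$ with $\ell_y(n)>\ell_x(n^2)$ for all $n\ge|s_S|$. Then $\hat x\cap\ell_y(n)$ contains $\ell_x(0),\dots,\ell_x(n^2)$, while $|\hat y\cap\ell_y(n)|=n$. The difference is at least $n^2-n$, which is unbounded. $\square$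

So on no Laver tree $S$ are the sets $\hat x$ $(x\in[S])$ pairwise $E$-inequivalent (take $t\neq t'$ in (a)), and on no $S$ are they all $E$-equivalent to one set. In Section 9 this turns into a proof that $E$ has no maximal discrete set of the relevant complexity in a Laver extension. To test the guess on measures themselves we need a way to compute with orthogonality.

## 2. The affinity of two measures, and four measures read off from a Laver real

For $\mu,\nu\in P(2^{\mathbb N})$ and any $\lambda$ that dominates both, let
$$\rho(\mu,\nu)=\int\sqrt{\tfrac{d\mu}{d\lambda}\tfrac{d\nu}{d\lambda}}\,d\lambda,\qquad \rho_N(\mu,\nu)=\sum_{u\in2^N}\sqrt{\mu(N_u)\nu(N_u)} .$$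
The number $\rho(\mu,\nu)\in[0,1]$ does not depend on $\lambda$.

**Fact 2.1.** $\mu\perp\nu\iff\rho(\mu,\nu)=0$. Each $\rho_N$ is continuous, and $\rho_N$ decreases to $\rho$ as $N\to\infty$. Hence $\rho$ is upper semicontinuous, and $\perp$ is an arithmetical $G_\delta$ relation.

*Proof.* Let $m,n$ be the densities. Then $\rho=0$ iff $mn=0$ $\lambda$-a.e. iff $\mu\perp\nu$. Continuity of $\rho_N$ is clear. With $a_i=\mu(N_{u^\frown i})$ and $b_i=\nu(N_{u^\frown i})$, Cauchy–Schwarz gives $\sqrt{a_0b_0}+\sqrt{a_1b_1}\le\sqrt{(a_0+a_1)(b_0+b_1)}$, so $\rho_{N+1}\le\rho_N$. It also gives $\int_{N_u}\sqrt{mn}\,d\lambda\le\sqrt{\mu(N_u)\nu(N_u)}$, so $\rho\le\rho_N$. For convergence take $\lambda=(\mu+\nu)/2$, so that $m,n\le2$. Let $m_N,n_N$ be the level-$N$ conditional expectations; on $N_u$, $|u|=N$, $m_N=\mu(N_u)/\lambda(N_u)$. Then $\rho_N=\int\sqrt{m_Nn_N}\,d\lambda$. By martingale convergence $m_N\to m$ and $n_N\to n$ a.e., and bounded convergence gives $\rho_N\to\rho$. An infimum of continuous functions is upper semicontinuous, and $\mu\perp\nu$ iff $\forall i\ge1\,\exists N\ \rho_N(\mu,\nu)<1/i$.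 $\square$

**Fact 2.2.** If $\mathcal A$ is orthogonal and $\mu\in P(2^{\mathbb N})$, then $\{\nu\in\mathcal A:\nu\not\perp\mu\}$ is countable.

*Proof.* For distinct $\nu_1,\dots,\nu_m\in\mathcal A$ choose disjoint Borel $B_i$ with $\nu_i(B_i)=1$. Since the density of $\nu_i$ vanishes a.e. off $B_i$, Cauchy–Schwarz gives $\rho(\mu,\nu_i)\le\sqrt{\mu(B_i)\nu_i(B_i)}=\sqrt{\mu(B_i)}$, so $\sum_i\rho(\mu,\nu_i)^2\le1$. Hence at most $q^2$ members of $\mathcal A$ have affinity $\ge1/q$ with $\mu$, for each $q\geq 1$. $\square$

**Four tests.** Let $T$ be a Laver tree and $f:[T]\to P(2^{\mathbb N})$ continuous; think of $f(x_G)$ as a new measure which might spoil a mof of $L$. We ask whether the ground model can take precautions, after thinning $T$ to some $S\le_0T$. Either all $f(x)$, $x\in[S]$, are pairwise orthogonal, and then we can try to put them all into the family; or one measure $\sigma$ is nonorthogonal to all of them, and then we can try to put $\sigma$ in.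

*Constant maps.* If $f(x)=\mu$ for all $x$, take $\sigma=\mu$.

*Dirac measures.* If $f(x)=\delta_{g(x)}$ with $g$ injective, the $f(x)$ are pairwise orthogonal. If $f(x)=\frac12\delta_z+\frac12\delta_{g(x)}$, take $\sigma=\delta_z$.

*Biased coins.* For $a\subseteq\omega$ let $\mu_a$ be the product measure whose $n$-th coordinate is $0,1$ with probabilities $\frac12,\frac12$ if $n\notin a$, and $\frac14,\frac34$ if $n\in a$. Let $\lambda=\mu_\emptyset$. Since $\rho_N$ is a product over coordinates,
$$\rho(\mu_a,\mu_b)=\gamma^{|a\triangle b|},\qquad\gamma=\sqrt{\tfrac18}+\sqrt{\tfrac38}<1, \tag{2.1}$$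
with value $0$ if $a\triangle b$ is infinite. So $\mu_a\perp\mu_b$ iff $a\triangle b$ is infinite. Let $f(x)=\mu_{\hat x}$. Choose $S\le_0T$ node by node, each new node $t^\frown n$ having a last point $\ell_{t^\frown n}(|t|)$ larger than the last points of all nodes chosen before. If $x\ne y$ in $[S]$ first differ at $l$, then $\ell_x(n)\ne\ell_y(m)$ for all $n,m\ge l$, because $x|(n+1)$ and $y|(m+1)$ are different nodes. So $\hat x\cap\hat y$ is finite, $\hat x\triangle\hat y$ is infinite, and $f(x)\perp f(y)$. The interleaving of Lemma 1.1(a) does no harm here.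

*Slightly biased coins.* Use the probabilities $\frac12-\delta_n,\frac12+\delta_n$ with $\delta_n=2^{-n-2}$ at the coordinates $n\in\hat x$, and fair ones elsewhere. The affinity of the $n$-th coordinate with a fair one is $\gamma_n=\frac12(\sqrt{1-2\delta_n}+\sqrt{1+2\delta_n})$, and $\gamma_n\ge\gamma_n^2=\frac12(1+\sqrt{1-4\delta_n^2})\ge1-2\delta_n^2$. So $\rho(f(x),\lambda)=\prod_{n\in\hat x}\gamma_n>0$ for every $x$, and $\sigma=\lambda$ works.

In each test the precautions succeed, and the guess "no" turns out to be wrong.

**Theorem 1.** There is a parameter-free $\Pi^1_1$ formula which defines a mof in $L$ and in every generic extension $L[G]$ of $L$ by (a single step of) Laver forcing. In particular, the answer to the question is yes: every generic extension of $L$ by Laver forcing contains a (lightface) $\Pi^1_1$ mof.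

**Theorem 2 (ZFC).** Let $T$ be a Laver tree and $f:[T]\to P(2^{\mathbb N})$ continuous. There is a Laver tree $S\subseteq T$ with the same stem such that either

1. $f(x)\perp f(y)$ for all distinct $x,y\in[S]$; or
2. there is $\sigma\in P(2^{\mathbb N})$ with $f(x)\not\perp\sigma$ for all $x\in[S]$.

**Theorem 3.** In a Laver extension of $L$, no $\Sigma^1_2$ set with parameters in $L$ is a maximal discrete set for the relation $a\ne b\wedge a\,E\,b$, where $E$ is the $F_\sigma$ equivalence relation of Section 1.

Theorem 3 is not needed for Theorem 1. It says that Theorem 1 depends on special properties of orthogonality: no general theorem on definable maximal discrete sets for arbitrary analytic relations could give it. By Lemma 1.1, the analogue of Theorem 2 fails for $E$ and $x\mapsto\hat x$.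

## 3. Laver trees against Borel sets and continuous maps

**Lemma 3.1.** If $T$ is a Laver tree and $B\subseteq[T]$ is Borel, there is $S\le_0T$ with $[S]\subseteq B$ or $[S]\cap B=\emptyset$.

*Proof.* At round $i$ of a game, player I plays $k_i\in\omega$ and player II plays $n_i>k_i$ with $n_i\in\mathrm{succ}_T(s_T{}^\frown(n_0,\dots,n_{i-1}))$. II wins iff $s_T{}^\frown(n_0,n_1,\dots)\in B$. By Martin's Borel determinacy theorem one player has a winning strategy.

Suppose I has one. The number $k_i$ it prescribes depends only on $n_0,\dots,n_{i-1}$. The nodes of $T$ above $s_T$ all of whose entries $n_i$ exceed the prescribed $k_i$ form, with the initial segments of $s_T$, a tree $S\le_0T$. Every branch of $S$ is the result of a play won by I, so $[S]\cap B=\emptyset$.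

Suppose II has a winning strategy $\tau$. We build $S$ and, for $t\in S^+$, a history $\kappa(t)$ of I's moves along which $\tau$ produces $t$. Put $\kappa(s_T)=\emptyset$. Given $t$ and $\kappa(t)$, the set of replies $\{\tau(\kappa(t)^\frown k):k\in\omega\}$ is infinite, because the reply to $k$ exceeds $k$. For each $n$ in it put $t^\frown n$ into $S$ and let $\kappa(t^\frown n)=\kappa(t)^\frown k$ for the least $k$ with reply $n$. Every branch of $S$ results from a play according to $\tau$, so $[S]\subseteq B$. $\square$

**Lemma 3.2.** Let $X$ be compact metric and $f:[T]\to X$ continuous. There are $S\le_0T$ and $\nu_t\in X$ $(t\in S^+)$ such that for all $t\in S^+$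
$$\lim_{n\in\mathrm{succ}_S(t)}\ \sup_{x\in[S_{t^\frown n}]}d(f(x),\nu_t)=0,\qquad \nu_t\in\overline{f[[S_t]]}. \tag{3.1}$$
Hence $\nu_{t^\frown n}\to\nu_t$ as $n\to\infty$ in $\mathrm{succ}_S(t)$, and $\nu_{x|k}\to f(x)$ for $x\in[S]$. All this passes to every $S_1\le_0S$ with the same $\nu_t$ $(t\in S_1^+)$.

*Proof.* First, for $\varepsilon>0$ every Laver tree $T'\subseteq T$ has $T''\le_0T'$ with $\operatorname{diam}f[[T'']]\le\varepsilon$. Cover $X$ by closed sets $C_1,\dots,C_r$ of diameter $\le\varepsilon$ and apply Lemma 3.1 successively to the sets $f^{-1}(C_i)$. The first time the tree lands inside we stop, and it cannot avoid all $r$ sets.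

Now we build $S$ level by level together with trees $T^t$ of stem $t$, starting with $T^{s_T}=T$. Given $T^t$, for each $n\in\mathrm{succ}_{T^t}(t)$ choose $T^{t^\frown n}\le_0(T^t)_{t^\frown n}$ with $\operatorname{diam}f[[T^{t^\frown n}]]\le2^{-n}$ and a point $x_n\in[T^{t^\frown n}]$. By compactness there is an infinite $H_t\subseteq\mathrm{succ}_{T^t}(t)$ along which $f(x_n)$ converges, say to $\nu_t$. Put $t^\frown n$ into $S$ for $n\in H_t$.

By construction $S_{t^\frown n}\subseteq T^{t^\frown n}$, so $d(f(x),\nu_t)\le2^{-n}+d(f(x_n),\nu_t)$ for $x\in[S_{t^\frown n}]$. This gives the limit in (3.1), which puts $\nu_t$ in the closure of $f[[S_t]]$. Since $\nu_{t^\frown n}\in\overline{f[[S_{t^\frown n}]]}$, we get $\nu_{t^\frown n}\to\nu_t$. By continuity of $f$ at $x$, $\operatorname{diam}f[[S_{x|k}]]\to0$, and both $f(x)$ and $\nu_{x|k}$ lie in $\overline{f[[S_{x|k}]]}$; so $\nu_{x|k}\to f(x)$. Passing to $S_1\le_0S$ only restricts the limits to infinite subsets and makes the suprema smaller, and the remaining claims were derived from the limit in (3.1). $\square$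

**Example 3.3.** For $f(x)=\mu_{\hat x}$ one has $\nu_t=\mu_{\hat t}$, without thinning: if $x\supseteq t^\frown n$, then the elements of $\hat x\setminus\hat t$ are $\ge n+1$, so $f(x)$ and $\mu_{\hat t}$ agree on all $N_u$ with $|u|\le n+1$. Note that $\nu_{t^\frown n}\to\nu_t$, while by (2.1) $\rho(\nu_{t^\frown n},\nu_t)=\gamma$ for every $n$. Affinity is only upper semicontinuous, and here it drops.

## 4. Two branches that chase each other

We begin the proof of Theorem 2.

**Step 1: split off the case where a single measure catches everything.** Take $S_0\le_0T$ and $\nu_t$ $(t\in S_0^+)$ from Lemma 3.2 with $X=P(2^{\mathbb N})$, and put $\sigma=\sum_{t\in S_0^+}w_t\nu_t$ with $w_t>0$, $\sum_tw_t=1$. By Fact 2.1 the set $\{x\in[S_0]:f(x)\perp\sigma\}$ is Borel. By Lemma 3.1 there is $S_1\le_0S_0$ such that either $f(x)\not\perp\sigma$ for all $x\in[S_1]$, in which case alternative (2) holds, or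
$$f(x)\perp\sigma\quad\text{for all }x\in[S_1]. \tag{4.1}$$
From now on assume (4.1). We look for $S\le_0S_1$ as in alternative (1).

**Step 2: turn affinities into inner products.** Let $H=L^2(\sigma)$, real. Since $\nu_t\ll\sigma$, we may put $\xi_t=\sqrt{d\nu_t/d\sigma}\in H$ for $t\in S_1^+$. Then $\xi_t\ge0$, $\|\xi_t\|=1$, and
$$\langle\xi_t,\xi_u\rangle=\rho(\nu_t,\nu_u),\qquad\int\xi_t\,d\sigma=\rho(\nu_t,\sigma)>0. \tag{4.2}$$

**The natural fusion, and where it stops.** Build $S$ as an increasing union of finite sets $F_j$ of nodes, adding at stage $j$ one successor $t=a^\frown n$ of a node $a\in F_j$. By upper semicontinuity, $n$ can be chosen such that $\rho(\nu_t,\nu_b)<\rho(\nu_a,\nu_b)+2^{-j}$ for all $b\in F_j$. So overlaps never rise by more than a summable error. Moreover, for fixed $b$ and $x\in[S_1]$ we have $f(x)\perp\nu_b$, because $\nu_b\ll\sigma$; hence $\rho(\nu_{x|k},\nu_b)\to0$ as $k\to\infty$, since $\rho(\nu_{x|k},\nu_b)\le\rho_N(\nu_{x|k},\nu_b)\to\rho_N(f(x),\nu_b)$ for every $N$. One hopes that $\rho(\nu_{x|k},\nu_{y|k})\to0$ for $x\ne y$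 in $[S]$.

These inequalities do not imply it. Let $e_0,e_1,\dots$ be nonnegative orthonormal functions and
$$u_k=\frac{e_{2k}+e_{2k+1}}{\sqrt2},\qquad v_k=\frac{e_{2k+1}+e_{2k+2}}{\sqrt2}.$$
Imagine that $u_0,v_0,u_1,v_1,u_2,\dots$ are the vectors $\xi$ of the nodes along $x$ and $y$, added in this order. When $u_{k+1}$ replaces $u_k$, the overlap with $v_k$ stays $\frac12$, and the overlaps with $v_l$ $(l<k)$ and with $u_m$ $(m\le k)$ become $0$. When $v_{k+1}$ replaces $v_k$, the overlap with $u_{k+1}$ stays $\frac12$ and the overlaps with the older vectors become $0$. So every required inequality holds, even without error terms, and $\langle u_k,v_l\rangle\to0$ for fixed $l$. Yet $\langle u_k,v_k\rangle=\frac12$ for all $k$. Each branch moves away from every fixed position of the other one, but by then the other has moved along. The present overlap $\langle\xi_a,\xi_b\rangle$ carries no information about the decay that (4.1) promises for later. We need to control the overlap of $b$ with the *future* of $a$.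

## 5. Averages of late nodes: the proof of Theorem 2

**Step 3: weak limits, and their loss of mass.** Fix nonprincipal ultrafilters $\mathcal U_t$ on $\mathrm{succ}_{S_1}(t)$ for $t\in S_1^+$. A bounded family $(\theta_n)$ in $H$ has a weak limit along $\mathcal U_t$: the map $g\mapsto\lim_{n\to\mathcal U_t}\langle\theta_n,g\rangle$ is a bounded linear functional, hence given by a unique vector. Norm bounds pass to weak limits.

**Claim 1.** $\eta_t:=\text{w-}\lim_{n\to\mathcal U_t}\xi_{t^\frown n}$ satisfies $0\le\eta_t\le\xi_t$ a.e.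

*Proof.* The limit is nonnegative when tested against nonnegative functions, so $\eta_t\ge0$. Let $g\ge0$ in $H$, $\|g\|=1$, and let $\kappa$ be the probability measure $g^2\sigma$. Since $\nu_{t^\frown n}\to\nu_t$ and $\rho$ is upper semicontinuous,
$$\langle\eta_t,g\rangle=\lim_{n\to\mathcal U_t}\rho(\nu_{t^\frown n},\kappa)\le\rho(\nu_t,\kappa)=\langle\xi_t,g\rangle .$$
As $g\ge0$ was arbitrary, $\xi_t-\eta_t\ge0$ a.e. $\square$

**Step 4: say when a node is far from $\sigma$.** For $i\ge1$ call $t\in S_1^+$ *$i$-late* if some $u\subseteq t$ in $S_1^+$ has $\int\xi_u\,d\sigma<1/i$, and *$i$-early* otherwise. Extensions of $i$-late nodes are $i$-late. Two facts matter.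

First, every $x\in[S_1]$ has an $i$-late initial segment. By (4.1) $\rho(f(x),\sigma)=0$, so $\rho_N(f(x),\sigma)<1/i$ for some $N$. As $\nu_{x|k}\to f(x)$ and $\rho_N$ is continuous, $\int\xi_{x|k}\,d\sigma=\rho(\nu_{x|k},\sigma)\le\rho_N(\nu_{x|k},\sigma)<1/i$ for large $k$. So the tree of $i$-early nodes has no infinite branch: it is well-founded.

Second, each fixed $t$ is $i$-early for all large $i$, because $\int\xi_u\,d\sigma>0$ for the finitely many $u\subseteq t$ in $S_1^+$.

**Step 5: define the average of the late descendants.** By recursion on the well-founded tree of $i$-early nodes put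
$$\zeta^i_t=\xi_t\ \text{ if }t\text{ is }i\text{-late},\qquad\zeta^i_t=\text{w-}\lim_{n\to\mathcal U_t}\zeta^i_{t^\frown n}\ \text{ if }t\text{ is }i\text{-early}.$$
Then $\zeta^i_t\ge0$ and $\|\zeta^i_t\|\le1$. Moreover
$$t\ \,i\text{-early}\ \Longrightarrow\ \int\zeta^i_t\,d\sigma\le\tfrac1i. \tag{5.1}$$
This is by induction on the same tree. A successor $t^\frown n$ is either $i$-early, and the bound holds for it by induction; or it is $i$-late while $t$ is $i$-early, so $\zeta^i_{t^\frown n}=\xi_{t^\frown n}$ and $\int\xi_{t^\frown n}\,d\sigma<1/i$. Testing the weak limit against $1\in L^2(\sigma)$ preserves the bound.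

**Example 5.1.** Let $T=\omega^{<\omega}$ and $f(x)=\mu_{\hat x}$, so $\nu_t=\mu_{\hat t}$, and let $\lambda$ play the role of $\sigma$: all $\nu_t\ll\lambda$, and $f(x)\perp\lambda$. Then $\xi_t=\prod_{n\in\hat t}r_n$, where $r_n(z)=\sqrt{1/2}$ if $z(n)=0$ and $\sqrt{3/2}$ if $z(n)=1$. We have $\int r_n\,d\lambda=\gamma$, so $\int\xi_t\,d\lambda=\gamma^{|t|}$. For $g$ depending on finitely many coordinates, $\int\xi_tr_ng\,d\lambda=\gamma\int\xi_tg\,d\lambda$ for large $n$ by independence. Such $g$ are dense, so $\eta_t=\gamma\xi_t$. If $m$ is least with $\gamma^m<1/i$, the $i$-late nodes are those of length $\ge m$, and $\zeta^i_t=\gamma^{m-|t|}\xi_t$ for $|t|\le m$, with $\int\zeta^i_t\,d\lambda=\gamma^m<1/i$. In general the early nodes may form a tree of any countable rank, and no exponent counts the remaining steps; $\zeta^i_t$ does the accounting.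

**Step 6: the three properties of $\langle\zeta^i_a,\xi_b\rangle$.** It coincides with the true overlap $\langle\xi_a,\xi_b\rangle$ as soon as $a$ is $i$-late; it starts small; and it need not grow under a move on either side. The first is the definition. The others are the next two claims.

**Claim 2.** For $a,b\in S_1^+$: $\lim_{i\to\infty}\langle\zeta^i_a,\xi_b\rangle=0$.

*Proof.* For all $i$ so large that $a$ is $i$-early, and any $M>0$, split $\xi_b$ at height $M$ and use (5.1) and $\|\zeta^i_a\|\le1$:
$$0\le\langle\zeta^i_a,\xi_b\rangle\le\frac Mi+\|\xi_b1_{\{\xi_b>M\}}\| .$$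
Let $i\to\infty$, then $M\to\infty$. $\square$

**Claim 3.** For $a,b\in S_1^+$ and $i\ge1$:

* (α) $\lim_{n\to\mathcal U_a}\langle\zeta^i_{a^\frown n},\xi_b\rangle\le\langle\zeta^i_a,\xi_b\rangle$;
* (β) $\lim_{n\to\mathcal U_b}\langle\zeta^i_a,\xi_{b^\frown n}\rangle\le\langle\zeta^i_a,\xi_b\rangle$.

*Proof.* (α) If $a$ is $i$-early, equality holds by definition of $\zeta^i_a$. If $a$ is $i$-late, so are all $a^\frown n$, and the limit is $\langle\eta_a,\xi_b\rangle\le\langle\xi_a,\xi_b\rangle=\langle\zeta^i_a,\xi_b\rangle$ by Claim 1 and $\xi_b\ge0$. (β) The limit is $\langle\zeta^i_a,\eta_b\rangle\le\langle\zeta^i_a,\xi_b\rangle$ by Claim 1 and $\zeta^i_a\ge0$. $\square$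

**Step 7: the fusion, with the new quantity under control.** We build finite sets $F_0=\{s_{S_1}\}\subseteq F_1\subseteq\cdots\subseteq S_1^+$, closed under initial segments that extend the stem, with $F_{j+1}=F_j\cup\{t\}$, $t=a_j{}^\frown n_j\in S_1\setminus F_j$, $a_j\in F_j$. Bookkeeping ensures that every $t\in\bigcup_jF_j$ equals $a_j$ for infinitely many $j$. At stage $j$:

* choose $i(j)$ with $\langle\zeta^{i(j)}_a,\xi_b\rangle<2^{-j}$ for all $a,b\in F_j$ (Claim 2);
* choose $N(j)$ with $\rho_{N(j)}(\nu_a,\nu_b)\le\rho(\nu_a,\nu_b)+2^{-j}$ for all $a,b\in F_j$ (Fact 2.1);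
* choose $n_j$ so that, for $a=a_j$ and $t=a^\frown n_j\notin F_j$, both (R1) and (R2) hold.

(R1) For all $i\in\{i(0),\dots,i(j)\}$ and $b\in F_j$:
$$\langle\zeta^i_t,\xi_b\rangle<\langle\zeta^i_a,\xi_b\rangle+2^{-j}\quad\text{and}\quad\langle\zeta^i_b,\xi_t\rangle<\langle\zeta^i_b,\xi_a\rangle+2^{-j}.$$

(R2) For all $l\le j$, $u\in2^{N(l)}$ and $x\in[(S_1)_t]$:
$$\bigl|\sqrt{f(x)(N_u)}-\sqrt{\nu_a(N_u)}\bigr|<2^{-j-N(l)}.$$

Each of the finitely many inequalities in (R1) holds for $\mathcal U_a$-almost all $n$: the first kind by (α), the second by (β) with the roles of $a$ and $b$ exchanged. (R2) holds for all but finitely many $n\in\mathrm{succ}_{S_1}(a)$, by (3.1) and the uniform continuity of $\mu\mapsto\sqrt{\mu(N_u)}$ on the compact space $P(2^{\mathbb N})$. The condition $t\notin F_j$ excludes finitely many $n$. As $\mathcal U_a$ is nonprincipal, some $n_j$ satisfies everything.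

Let $S$ be the set of initial segments of members of $\bigcup_jF_j$. Each $t\in\bigcup_jF_j$ receives a new successor infinitely often, so $S$ is a Laver tree and $S\le_0S_1$.

**Step 8: different branches give orthogonal measures.** Let $x\ne y$ in $[S]$. Let $a^k(x)$ be the longest initial segment of $x$ in $F_k$, and define $a^k(y)$ similarly. Their lengths tend to infinity, so there is $j_0$ such that $a^k(x),a^k(y)$ are incompatible for all $k\ge j_0$. Fix $j\ge j_0$, put $i=i(j)$ and
$$Q_k=\langle\zeta^i_{a^k(x)},\xi_{a^k(y)}\rangle\qquad(k\ge j).$$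
By the choice of $i(j)$, $Q_j<2^{-j}$.

Consider the passage from $k$ to $k+1$, in which $t=a_k{}^\frown n_k$ is added. If $t\subseteq x$, then $a_k=a^k(x)$, because $F_k$ is closed under initial segments extending the stem and $t\notin F_k$; and then $a^{k+1}(x)=t$. If $t\not\subseteq x$, then $a^{k+1}(x)=a^k(x)$. The same holds for $y$. Both cannot change, since then $a^{k+1}(x)=t=a^{k+1}(y)$. If $x$'s node changes, the first half of (R1) at stage $k$, with $b=a^k(y)$, gives $Q_{k+1}\le Q_k+2^{-k}$; if $y$'s node changes, the second half does, with $b=a^k(x)$. Here we use that $i=i(j)$ is among $i(0),\dots,i(k)$. Hence for all $k\ge j$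
$$Q_k\le2^{-j}+\sum_{m\ge j}2^{-m}=3\cdot2^{-j}.$$
For all large $k$ the node $a^k(x)$ is $i$-late, so $\zeta^i_{a^k(x)}=\xi_{a^k(x)}$ and $\rho(\nu_{a^k(x)},\nu_{a^k(y)})=Q_k\le3\cdot2^{-j}$.

It remains to pass from $\nu$'s to $f(x),f(y)$; upper semicontinuity goes the wrong way for this, which is why (R2) was built in. Take such a large $k$ and write $a=a^k(x)$, $b=a^k(y)$. By the choice of $N(k)$, $\rho_{N(k)}(\nu_a,\nu_b)\le3\cdot2^{-j}+2^{-k}$. The node of $x$ immediately after $a$ is not in $F_k$, so it was added at some stage $k'\ge k$ with $a_{k'}=a$. So (R2) at stage $k'$ with $l=k$ gives $|\sqrt{f(x)(N_u)}-\sqrt{\nu_a(N_u)}|<2^{-k-N(k)}$ for all $u\in2^{N(k)}$. The same holds for $y$ and $b$. Since $|pq-p'q'|\le|p-p'|+|q-q'|$ on $[0,1]$,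
$$\rho(f(x),f(y))\le\rho_{N(k)}(f(x),f(y))\le3\cdot2^{-j}+2^{-k}+2^{N(k)}\cdot2\cdot2^{-k-N(k)}=3\cdot2^{-j}+3\cdot2^{-k}.$$
Let $k\to\infty$, then $j\to\infty$. So $\rho(f(x),f(y))=0$, i.e. $f(x)\perp f(y)$. This proves Theorem 2. $\blacksquare$

## 6. Pure decision, continuous reading of names, preservation of $\omega_1$

To apply Theorem 2 to measures in $L[G]$ we need to see each of them as $f(x_G)$ for a continuous $f$ coded in $L$.

Identify $2^{\mathbb N}$ with $2^\omega\subseteq\omega^\omega$. Let $\pi:2^\omega\to P(2^{\mathbb N})$ read $y$ as a sequence of binary expansions of numbers $p_s\in[0,1]$ $(s\in2^{<\omega})$ and put $\pi(y)(N_{s^\frown0})=p_s\,\pi(y)(N_s)$, $\pi(y)(N_{s^\frown1})=(1-p_s)\,\pi(y)(N_s)$. Each $\pi(y)(N_u)$ is a finite product of continuous functions of $y$, so $\pi$ is continuous. It is onto in every model: given $\mu$, let $p_s=\mu(N_{s^\frown0})/\mu(N_s)$, or $0$ if $\mu(N_s)=0$.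

**Definition (coded pair).** A *coded pair* is $(T,\varphi)$ with $T$ a Laver tree and $\varphi:T\to2^{<\omega}$ monotone with $|\varphi(t)|=|t|$. It codes the continuous map $f_\varphi(x)=\pi(\bigcup_k\varphi(x|k))$ on $[T]$. For example, $T=\omega^{<\omega}$ and $\varphi(t)=y|\,|t|$ code the constant map with value $\pi(y)$.

**Lemma 6.1.** (a) For every sentence $\theta$ of the forcing language and $T\in\mathbb P$ there is $T'\le_0T$ deciding $\theta$. (b) If $p\Vdash\dot y\in2^\omega$, there is a coded pair $(T,\varphi)$ with $T\le_0p$ and $T\Vdash\dot y=\bigcup_k\varphi(x_G|k)$.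

*Proof.* (a) Call $t\in T^+$ good if some $T'\le_0T_t$ decides $\theta$, and bad otherwise. Suppose infinitely many successors $t^\frown n$ are good. Then infinitely many of them have pure extensions $T'_n\le_0T_{t^\frown n}$ deciding $\theta$ the same way; let $W$ be the union of these, so $W\le_0T_t$. Every $V\le W$ has an extension below some $T'_n$: if $s_V=t$ take $V_{t^\frown n}$ with $n\in\mathrm{succ}_V(t)$, and if $s_V\supsetneq t$ then $V\le T'_n$ for one $n$. So $W$ decides $\theta$ and $t$ is good. Consequently a bad node has only finitely many good successors. If $s_T$ were bad, we could build $T'\le_0T$ with all nodes of $T'^+$ bad. But some $T''\le T'$ decides $\theta$, and $T''\le_0T_{s_{T''}}$ shows that its stem is good, a contradiction. So $s_T$ is good.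

(b) Using (a) finitely often, let $T^{s_p}\le_0p$ decide $\dot y|\,|s_p|$. Given $T^t$ with stem $t$, for each $n\in\mathrm{succ}_{T^t}(t)$ let $T^{t^\frown n}\le_0(T^t)_{t^\frown n}$ decide $\dot y|(|t|+1)$. Let $T$ consist of all nodes so obtained and the initial segments of $s_p$. For $t\in T^+$ we have $T_t\subseteq T^t$, so $T_t$ decides $\dot y|\,|t|$; let $\varphi(t)$ be the decided value. For $t\subsetneq s_p$ let $\varphi(t)=\varphi(s_p)|\,|t|$. If $t\subseteq u$ in $T^+$, then $T_u\le T_t$, so $\varphi(t)\subseteq\varphi(u)$; thus $\varphi$ is monotone. Let $T\in G$ and $k\ge|s_p|$. There is $U\in G$ with $U\le T$ and $|s_U|\ge k$, and then $x_G|k\subseteq s_U$. All nodes of $U$ are comparable with $s_U$, hence with $x_G|k$, so $U\le T_{x_G|k}$ and $T_{x_G|k}\in G$. Hence $\dot y^G|k=\varphi(x_G|k)$. $\square$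

**Definition.** For an open dense $D\subseteq\mathbb P$, a Laver tree $T$ *meets $D$ along branches* if for every $x\in[T]$ there is $k$ with $T_{x|k}\in D$.

For instance, every $T$ meets $\{T:|s_T|\ge n\}$ along branches: take $k\ge n,|s_T|$. Since $D$ is open, any larger $k$ works as well, and the property passes to all Laver trees $T''\subseteq T$, because $T''_{x|k}\subseteq T_{x|k}$.

**Lemma 6.2.** (a) If $D$ is open dense, every $T\in\mathbb P$ has $T'\le_0T$ meeting $D$ along branches. (b) If $(D_m)_{m\in\omega}$ are open dense, every $T\in\mathbb P$ has $S\le_0T$ meeting every $D_m$ along branches. (c) $\mathbb P$ preserves $\omega_1$; so $\omega_1^{L[G]}=\omega_1^L$.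

*Proof.* (a) Call $t\in T^+$ good if some $T'\le_0T_t$ meets $D$ along branches. If infinitely many $t^\frown n$ are good, witnessed by $T'_n$, then the union $W$ of these $T'_n$ witnesses that $t$ is good: a branch $x$ of $W$ lies in some $[T'_n]$, and $W_{x|k}=(T'_n)_{x|k}$ for $k>|t|$. If $s_T$ were bad there would be $T'\le_0T$ with only bad nodes in $T'^+$. But any $T''\le T'$ in $D$ meets $D$ along branches (with $k=0$), so its stem is good, a contradiction.

(b) Let $T^{s_T}\le_0T$ meet $D_0,\dots,D_{|s_T|}$ along branches. Given $T^t$, for each $n\in\mathrm{succ}_{T^t}(t)$ let $T^{t^\frown n}\le_0(T^t)_{t^\frown n}$ meet $D_0,\dots,D_{|t|+1}$ along branches. Let $S$ be the resulting tree, with $\mathrm{succ}_S(t)=\mathrm{succ}_{T^t}(t)$; then $S_t\subseteq T^t$ for $t\in S^+$. Given $x\in[S]$ and $m$, let $k\ge m,|s_T|$. As $x\in[T^{x|k}]$, there is $l\ge k$ with $(T^{x|k})_{x|l}\in D_m$, and $S_{x|l}\subseteq(T^{x|k})_{x|l}$, so $S_{x|l}\in D_m$.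

(c) Let $T\Vdash\dot h:\omega\to\omega_1$. Let $D_m$ be the set of conditions that decide $\dot h(m)$ or are incompatible with $T$. It is open dense. Take $S\le_0T$ from (b), and let $V$ be the countable set of all $v$ such that $S_t\Vdash\dot h(m)=v$ for some $t\in S^+$ and $m$. Given $U\le S$ and $m$, choose $x\in[U]$ and $k\ge|s_U|$ with $S_{x|k}\in D_m$. Since $S_{x|k}\le T$, it decides $\dot h(m)$, and so $U_{x|k}\le S_{x|k}$ forces $\dot h(m)\in V$. Hence $S\Vdash\mathrm{ran}(\dot h)\subseteq V$, and $\dot h$ is not forced by $T$ to be onto. $\square$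

## 7. A recursion in $L$ and a $\Sigma^1_2$ mof

We use the following textbook facts. $HC$ is the set of hereditarily countable sets; $\mathrm{ZF}^-$ is ZF without power set, with collection.

* **Absoluteness.** $\Pi^1_1$ statements are absolute between transitive models of $\mathrm{ZF}^-$ that contain the real parameters. So $\Sigma^1_2$ statements go up to larger models and $\Pi^1_2$ statements go down.
* **$\Sigma^1_2$ and $HC$.** A set of reals is $\Sigma^1_2$ iff it is $\Sigma_1$-definable without parameters over $HC$.
* **Constructibility.** In $L$: $HC=L_{\omega_1}\models\mathrm{ZF}^-$, $<_L$ well-orders $L_{\omega_1}$ in type $\omega_1$, and $a\mapsto\{b:b<_La\}$ is $\Delta_1$ over $L_{\omega_1}$.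
* **Lusin–Novikov.** A Borel set in a product of Polish spaces with countable sections has a Borel projection and a Borel uniformization.
* **Kondo.** $\Pi^1_1$ relations have $\Pi^1_1$ uniformizations (effective version).

**The recursion (in $L$).** The purpose is to go through all possible names $f_\xi(x_G)$ of measures and take precautions against each. Let $(T_\xi,\varphi_\xi)_{\xi<\omega_1}$ enumerate all coded pairs in the order $<_L$, and put $f_\xi=f_{\varphi_\xi}$. Recursively we choose $c_\xi\in L_{\omega_1}$, which determines (with $\varphi_\xi$) a closed $K_\xi\subseteq\omega^\omega$ and a continuous $h_\xi:K_\xi\to P(2^{\mathbb N})$; the measures $h_\xi(y)$ are those put into the family at stage $\xi$. To start, let $K_{-1}=2^\omega\subseteq\omega^\omega$ and $h_{-1}(x)=\delta_x$. The object $c_\xi$ is the $<_L$-least tuple $c=(\mathrm{tag},S',e,d,w)$ such that $S'\le T_\xi$ is a Laver tree and one of the following holds (entries not mentioned in a clause are arbitrary hereditarily countable sets).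

* **tag 0 (already caught).** $e:\omega\to\{-1\}\cup\xi$ is onto, and $d$ is a sequence of Borel codes for sets $D_{m,k}\subseteq\omega^\omega$ such that for every $x\in[S']$: for each $m$ exactly one $k=:D(x)(m)$ has $x\in D_{m,k}$; and, writing $D(x)=n^\frown y$, we have $y\in K_{e(n)}$ and $f_\xi(x)\not\perp h_{e(n)}(y)$. Then $K_\xi=\emptyset$.
* **tag 1 (put all in).** $f_\xi(x)\perp h_\eta(y)$ for all $x\in[S']$, $\eta\in\{-1\}\cup\xi$, $y\in K_\eta$; and $f_\xi(x)\perp f_\xi(x')$ for distinct $x,x'\in[S']$. Then $K_\xi=[S']$ and $h_\xi=f_\xi|[S']$.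
* **tag 2 (put one catcher in).** $w\in2^\omega$ and $\pi(w)\perp h_\eta(y)$ for all $\eta\in\{-1\}\cup\xi$, $y\in K_\eta$; and $f_\xi(x)\not\perp\pi(w)$ for all $x\in[S']$. Then $K_\xi=\{\bar0\}$ and $h_\xi(\bar0)=\pi(w)$.

For example, if $f_\xi$ is constant with value $\delta_z$, tag 0 is possible with $D(x)=n^\frown z$ where $e(n)=-1$. If $f_\xi$ is constant with a value $\pi(w)$ orthogonal to everything so far, tag 2 is possible, and tag 1 is not.

**Step 1: such a $c$ exists.** By induction, the clauses give $h_\eta(y)\perp h_{\eta'}(y')$ whenever $\eta,\eta'<\xi$ (from $-1$ on) and $(\eta,y)\ne(\eta',y')$. So $\mathcal A_\xi:=\bigcup_{-1\le\eta<\xi}h_\eta[K_\eta]$ is orthogonal and every $h_\eta$ is injective. Fix an onto map $e:\omega\to\{-1\}\cup\xi$ and let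
$$R=\{(x,n^\frown y):x\in[T_\xi],\ y\in K_{e(n)},\ f_\xi(x)\not\perp h_{e(n)}(y)\},$$
a Borel set. For each $x$ and $n$ the set of $y$ with $(x,n^\frown y)\in R$ is countable, by Fact 2.2 and injectivity of $h_{e(n)}$. By Lusin–Novikov the projection $B\subseteq[T_\xi]$ of $R$ is Borel and $R$ has a Borel uniformization $D:B\to\omega^\omega$. Lemma 3.1 gives $T'\le_0T_\xi$ with $[T']\subseteq B$ or $[T']\cap B=\emptyset$.

If $[T']\subseteq B$, tag 0 is possible with $S'=T'$, this $e$, and codes $d$ for $D_{m,k}=\{x\in B:D(x)(m)=k\}$.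

If $[T']\cap B=\emptyset$, then every $f_\xi(x)$, $x\in[T']$, is orthogonal to every member of $\mathcal A_\xi$. Apply Theorem 2 to $f_\xi|[T']$ and get $S'\le_0T'$. Alternative (1) gives tag 1. In alternative (2) we have $\sigma$ with $f_\xi(x)\not\perp\sigma$ for all $x\in[S']$, but $\sigma$ may be nonorthogonal to members of $\mathcal A_\xi$, and we must cut these parts away. By Fact 2.2 the members of $\mathcal A_\xi$ nonorthogonal to $\sigma$ form a countable set $\{a_m:m\in I\}$. If it is empty, let $\nu=\sigma$. Otherwise let $\alpha=\sum_{m\in I}v_ma_m$ with $v_m>0$, $\sum v_m=1$, and take the Lebesgue decomposition $\sigma=\sigma_{ac}+\sigma_s$, $\sigma_{ac}\ll\alpha$, $\sigma_s\perp\alpha$. For $x\in[S']$ the measure $f_\xi(x)$ is orthogonal to all $a_m$, hence to $\alpha$ (countably many null sets), hence to $\sigma_{ac}$. As $f_\xi(x)\not\perp\sigma$, it follows that $\sigma_s\ne0$ and $f_\xi(x)\not\perp\sigma_s$. Let $\nu=\sigma_s/\sigma_s(2^{\mathbb N})$. In either case $\nu$ is orthogonal to all of $\mathcal A_\xi$: to $a_m$ because $a_m\ll\alpha\perp\nu$,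 and to the other members because they are orthogonal to $\sigma$ and $\nu\ll\sigma$. Choosing $w\in2^\omega$ with $\pi(w)=\nu$, tag 2 holds.

**Step 2: the recursion is $\Sigma_1$ over $L_{\omega_1}$.** Let $\mathrm{Val}(\xi,(T_\eta,\varphi_\eta,c_\eta)_{\eta<\xi},T,\varphi,c)$ say that $c$ satisfies one of the clauses for $(T_\xi,\varphi_\xi)=(T,\varphi)$. For a fixed index, "$y\in K_\eta$ and $\mu=h_\eta(y)$" is arithmetical in the reals coding $(T_\eta,\varphi_\eta)$ and the relevant entries of $c_\eta$, and $\perp$ is arithmetical. Being a Borel code is $\Pi^1_1$, and membership in a coded set is $\Delta^1_1$ on codes. The main part of tag 0 says that for each $n$, for all $x\in[S']$ and $y\in\omega^\omega$: for each $m$ exactly one $k$ has $x\in D_{m,k}$; and if $x\in D_{0,n}$ and $x\in D_{m+1,y(m)}$ for all $m$, then $y\in K_{e(n)}$ and $f_\xi(x)\not\perp h_{e(n)}(y)$. For fixed $n$ this is $\Pi^1_1$. Likewise tags 1 and 2 are, for each fixed $\eta$, $\Pi^1_1$ statements about the codes; the additional requirements are arithmetical, $\Pi^1_1$, or (as "$e$ is onto")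 bounded.

Over $HC^L=L_{\omega_1}$, $\Sigma^1_1$ relations are clearly $\Sigma_1$. So are $\Pi^1_1$ relations, because a countable tree is well-founded iff it has a ranking function in $HC$. Hence $\Pi^1_1$ relations are $\Delta_1$ over $L_{\omega_1}$. Since $L_{\omega_1}\models\mathrm{ZF}^-$, $\Delta_1$ relations are closed under quantification over the elements of a given set, here over $n\in\omega$ and $\eta<\xi$. So $\mathrm{Val}$ is $\Delta_1$. As $c\mapsto\{b:b<_Lc\}$ is $\Delta_1$, also "$c$ is $<_L$-least with $\mathrm{Val}$" is $\Delta_1$. The statement "$(T,\varphi)$ is the $\xi$-th coded pair" says that $\xi$ is isomorphic to the set of coded pairs $<_L$-below $(T,\varphi)$, ordered by $<_L$; it is $\Sigma_1$. Now let $\chi(\xi,T,\varphi,c)$ say: there is a function $F$ on $\xi+1$ with values $F(\eta)=(T^\eta,\varphi^\eta,c^\eta)$ such that, for all $\eta\le\xi$, $(T^\eta,\varphi^\eta)$ is the $\eta$-th coded pair and $c^\eta$ is $<_L$-least with $\mathrm{Val}(\eta,F|\eta,T^\eta,\varphi^\eta,c^\eta)$; and $F(\xi)=(T,\varphi,c)$. So $\chi$ is a parameter-free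 $\Sigma_1$ definition of $\xi\mapsto(T_\xi,\varphi_\xi,c_\xi)$ over $L_{\omega_1}$.

**Step 3: the family in $L[G]$ is $\Sigma^1_2$.** Work in $L[G]$, with $G$ Laver generic or trivial. Put
$$\mathcal A=\bigcup_{-1\le\xi<\omega_1}h_\xi[K_\xi],$$
with all codes evaluated in $L[G]$. Since $\omega_1=\omega_1^L$ (Lemma 6.2(c)), "$(T,\varphi,c)=(T_\xi,\varphi_\xi,c_\xi)$" is equivalent to $\exists\alpha<\omega_1\ L_\alpha\models\chi(\xi,T,\varphi,c)$: a witness for the $\Sigma_1$ formula in $L_{\omega_1^L}$ lies in some $L_\alpha$, and conversely it persists upward. As $\alpha\mapsto L_\alpha$ is $\Delta_1$ over $HC^{L[G]}$, $\mathcal A$ is $\Sigma_1$-definable over $HC^{L[G]}$ without parameters. So $\mathcal A$ is $\Sigma^1_2$, by a formula that does not depend on $G$.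

**Step 4: $\mathcal A$ is orthogonal.** For each pair of indices $\xi,\eta$, the statement "$h_\xi(x)\perp h_\eta(y)$ for all $x\in K_\xi$, $y\in K_\eta$ with $(\xi,x)\ne(\eta,y)$" is a $\Pi^1_1$ statement about codes in $L$. It is true in $L$ by Step 1, hence in $L[G]$.

**Step 5: $\mathcal A$ is maximal.** Let $\mu\in P(2^{\mathbb N})$ in $L[G]$; $\mu=\pi(y)$ with $y=\dot y^G$, and $p\Vdash\dot y\in2^\omega$ for some $p\in G$. We show that the conditions forcing "$\pi(\dot y)$ is nonorthogonal to a member of $\mathcal A$" are dense below $p$. Let $p'\le p$. By Lemma 6.1(b), applied in $L$, there is a coded pair $(T,\varphi)\in L$ with $T\le_0p'$ and $T\Vdash\dot y=\bigcup_k\varphi(x_G|k)$. It is $(T_\xi,\varphi_\xi)$ for some $\xi$. Let $S'\le T_\xi\le p'$ be the tree in $c_\xi$. If $S'$ is in the generic filter, then $x_G\in[S']$ by (1.1) and $\pi(\dot y^G)=f_\xi(x_G)$. The clause satisfied by $c_\xi$ is absolute, so it applies to the new point $x_G$.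

* Tag 0: $f_\xi(x_G)\not\perp h_{e(n)}(y')\in\mathcal A$, where $D(x_G)=n^\frown y'$.
* Tag 1: $f_\xi(x_G)=h_\xi(x_G)\in\mathcal A$.
* Tag 2: $f_\xi(x_G)\not\perp\pi(w)\in\mathcal A$.

So $S'\le p'$ forces the desired statement. In $L$ itself (trivial $G$), given $\mu=\pi(y)$, use the coded pair $T=\omega^{<\omega}$, $\varphi(t)=y|\,|t|$, and any $x\in[S']$ in place of $x_G$.

Thus $\mathcal A$ is a $\Sigma^1_2$ mof that contains all $\delta_x$. Its other members are orthogonal to every $\delta_x$, i.e. nonatomic. Let $\mathcal A_{na}$ be the set of nonatomic members of $\mathcal A$. Being nonatomic is arithmetical ($\forall q\in\mathbb Q^+\,\exists N\,\forall u\in2^N\ \mu(N_u)<q$, by compactness), so $\mathcal A_{na}$ is $\Sigma^1_2$.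

## 8. Measures that carry their own witnesses: from $\Sigma^1_2$ to $\Pi^1_1$

Membership of $\mu$ in $\mathcal A_{na}$ has the form $\exists y\,(\Pi^1_1)$. The quantifier disappears if the witness can be read off from the measure. Since $\perp$ depends only on null sets, we may replace $\mu$ by a measure with the same null sets into which $\mu$ and a witness are coded. For $\delta_x$ there is no room for this, as no other probability measure has its null sets; hence the separation of the nonatomic part.

**Step 1: code a real into a nonatomic measure.** Let $\mu$ be nonatomic, and let $b$ be the leftmost branch of the pruned tree $\{s:\mu(N_s)>0\}$. Let $k_0<k_1<\cdots$ enumerate the $k$ with $b(k)=0$ and $\mu(N_{(b|k)^\frown1})>0$, and put $D_i=N_{(b|k_i)^\frown1}$. The sets $N_{(b|k)^\frown(1-b(k))}$ $(k\in\omega)$ partition $2^{\mathbb N}\setminus\{b\}$. Those other than the $D_i$ are null: if $b(k)=1$, because $b$ is leftmost; if $b(k)=0$, by the choice of the $k_i$. If there were only finitely many $k_i$, then for large $K$ we would get $\mu(N_{b|K})=\mu(\{b\})=0$,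 contradicting $\mu(N_{b|K})>0$. So there are infinitely many $k_i$, and $\mu(\bigcup_iD_i)=1$. For $z\in2^\omega$ let
$$C(\mu,z)=\sum_ia_i(z)\frac{\mu(\cdot\cap D_i)}{\mu(D_i)},\qquad(a_{2i},a_{2i+1})=\begin{cases}2^{-i-1}(\tfrac13,\tfrac23)&z(i)=0,\\2^{-i-1}(\tfrac23,\tfrac13)&z(i)=1.\end{cases}$$
The weights are positive with sum $1$, so $C(\mu,z)$ is a probability measure with the same null sets as $\mu$. It is therefore nonatomic with the same tree of non-null basic sets, hence the same $b$ and the same $D_i$, and it gives $D_i$ the mass $a_i(z)$. So $z$ is recovered from $\theta=C(\mu,z)$ as $z=r(\theta)$, where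
$$r(\theta)(i)=1\iff\theta(D_{2i})>\theta(D_{2i+1}),$$
with the $D_i$ computed from $\theta$. The maps $C$ and $r$ are arithmetical. For the fair coin measure $\lambda$, for example, $b=\bar0$ and $D_i=N_{0^i1}$, and $C(\lambda,z)$ redistributes the mass among these sets.

**Step 2: code the measure itself as a real.** Let $\epsilon(\mu)\in2^\omega$ code the set $\{(s,q)\in2^{<\omega}\times\mathbb Q:\mu(N_s)>q\}$. Then $\epsilon$ is injective, with arithmetical graph, range and inverse. A set is in the range iff, for each $s$, the $q$ paired with $s$ are exactly the rationals below some real $m_s\ge0$, and $m_\emptyset=1$, $m_s=m_{s^\frown0}+m_{s^\frown1}$.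

**Step 3: choose one witness.** $\mathcal A_{na}$ is the projection of a $\Pi^1_1$ subset of $P(2^{\mathbb N})\times2^\omega$. By effective Kondo uniformization there is a $\Pi^1_1$ set $F^*\subseteq P(2^{\mathbb N})\times2^\omega$ which is the graph of a function with domain $\mathcal A_{na}$; its $\Pi^1_1$ definition is obtained uniformly from the $\Sigma^1_2$ definition of $\mathcal A_{na}$, provably in ZFC. Let
$$\mathcal A'=\{\delta_x:x\in2^\omega\}\cup\{C(\mu,\epsilon(\mu)\oplus y):(\mu,y)\in F^*\}.$$

**Step 4: $\mathcal A'$ is $\Pi^1_1$.** The first part is arithmetical: $\theta$ is a Dirac measure iff $\forall n\,\exists u\in2^n\ \theta(N_u)=1$. A measure $\theta$ lies in the second part iff $\theta$ is nonatomic and, writing $r(\theta)=v\oplus y$, we have $v\in\mathrm{ran}(\epsilon)$, $\mu=\epsilon^{-1}(v)$ is nonatomic, $C(\mu,v\oplus y)=\theta$, and $(\mu,y)\in F^*$. Indeed, if $\theta=C(\mu,\epsilon(\mu)\oplus y)$ with $(\mu,y)\in F^*$, then $r(\theta)=\epsilon(\mu)\oplus y$ and all clauses hold; the converse is immediate. All clauses but the last are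 arithmetical, and in the last one $\mu$ and $y$ are arithmetical functions of $\theta$, so that it is $\Pi^1_1$ in $\theta$.

**Step 5: $\mathcal A'$ is a mof.** The second part contains exactly one measure with the same null sets as each $\mu\in\mathcal A_{na}$, and nothing else. As $\perp$ depends only on null sets, $\mathcal A'$ is a mof because $\mathcal A=\{\delta_x:x\in2^\omega\}\cup\mathcal A_{na}$ is one. The definition is uniform and parameter-free, so the same $\Pi^1_1$ formula works in $L$ and in all Laver extensions of $L$. This proves Theorem 1. $\blacksquare$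

## 9. No $\Sigma^1_2$ transversal for $E$: the proof of Theorem 3

Here the ground model cannot take precautions, and the two halves of Lemma 1.1 show why. Suppose that in $L[G]$ the set $\{z:\psi(z)\}$ is a maximal discrete set, where $\psi$ is $\Sigma^1_2$ with parameters in $L$. That is, it is a subset of $[\omega]^\omega$ that meets every $E$-class in exactly one point. We may assume that $\psi(z)$ includes the clause $z\in[\omega]^\omega$, and we identify sets with characteristic functions.

**Step 1: read the representative of $\hat x_G$ continuously.** In $L[G]$ there is $z$ with $\psi(z)$ and $z\,E\,\hat x_G$. Take a condition forcing this about a name for $z$ and apply Lemma 6.1(b). We get a coded pair $(T_1,\varphi)\in L$ such that, with $g(x)=\bigcup_k\varphi(x|k)\in2^\omega$,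
$$T_1\Vdash\psi(g(x_G))\wedge g(x_G)\,E\,\hat x_G. \tag{9.1}$$
Also, the statement "for all $u,v$: $\psi(u)\wedge\psi(v)\wedge u\,E\,v\Rightarrow u=v$" is $\Pi^1_2$ and true in $L[G]$, so it is true in $L$. From now on we work in $L$.

**Step 2: find a tree all of whose branches are generic over a countable model.** Let $M\prec L_{\omega_3}$ be countable with $T_1,\varphi,\mathbb P$ and the parameters of $\psi$ in $M$.

**Claim.** There is $S\le_0T_1$ such that every $x\in[S]$ is the real (the union of the stems) of a filter $g_x\subseteq\mathbb P\cap M$ with $T_1\in g_x$ which meets every dense subset of $\mathbb P$ lying in $M$.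

*Proof.* If $T,D\in M$ in Lemma 6.2(a), then $T'$ can be taken in $M$ by elementarity; note that $L_{\omega_3}$ contains all reals, so it evaluates "$T'$ meets $D$ along branches" correctly. Let $(D_m)_{m\in\omega}$ enumerate the open dense subsets of $\mathbb P$ in $M$. Carry out the construction of Lemma 6.2(b) below $T_1$ with all trees $T^t$ chosen in $M$; each choice involves only finitely many $D_m$. Let $S\le_0T_1$ be the resulting tree. For $x\in[S]$ let
$$g_x=\{p\in\mathbb P\cap M:\exists k\ge|s_S|\ \ T^{x|k}\le p\}.$$
The $T^{x|k}$ decrease with $k$, so $g_x$ is a filter, and it contains $T_1$. Given $m$, there are, as in Lemma 6.2(b), $k\le l$ with $(T^{x|k})_{x|l}\in D_m$. This tree is in $M$, and $T^{x|l}\le(T^{x|k})_{x|l}$, so it belongs to $g_x$. Thus $g_x\cap D_m\ne\emptyset$. If $D'\in M$ is merely dense, its downward closure is some $D_m$; for $p\in g_x\cap D_m$ elementarity gives $q\in D'\cap M$ with $p\le q$, and $q\in g_x$. Finally, the stem of $T^{x|k}$ is $x|k$, and every $p\in g_x$ has a stem contained in some $x|k$, so the real of $g_x$ is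 $x$. $\square$

**Step 3: evaluate the name at every branch of $S$.** In $L$, $\mathbb P$ has size $\omega_1$, and all its subsets and all nice names for reals lie in $L_{\omega_2}$. So genericity over $L_{\omega_3}$ and over $L$ agree, and $L_{\omega_3}[G]$ contains all reals of $L[G]$. The forced statement in (9.1) speaks only about reals, so (9.1) holds in $L_{\omega_3}\models\mathrm{ZF}^-$, and hence in $M$. Let $\bar M$ be the transitive collapse of $M$. Reals, in particular Laver trees in $M$, are not moved by the collapse, so $\mathbb P$ is mapped to $\mathbb P^{\bar M}=\mathbb P\cap M$, and by the Claim $g_x$ is $\mathbb P^{\bar M}$-generic over $\bar M$ with $T_1\in g_x$ and real $x$. By the forcing theorem over $\bar M$,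
$$\bar M[g_x]\models\psi(g(x))\wedge g(x)\,E\,\hat x\qquad(x\in[S]).$$
By upward absoluteness of $\Sigma^1_2$ formulas, $\psi(g(x))$ and $g(x)\,E\,\hat x$ hold in $L$. Consequently, for $x,y\in[S]$,
$$\hat x\,E\,\hat y\ \Longrightarrow\ g(x)\,E\,g(y)\ \Longrightarrow\ g(x)=g(y), \tag{9.2}$$
the second implication by the $\Pi^1_2$ statement of Step 1.

**Step 4: $g$ is constant, which is absurd.** Let $t,t'\in S^+$ have the same length $l$. By Lemma 1.1(a) there are $x\supseteq t$ and $y\supseteq t'$ in $[S]$ with $\hat x\,E\,\hat y$. By (9.2) $g(x)=g(y)$, so $\varphi(t)=g(x)|l=g(y)|l=\varphi(t')$. Hence $\varphi(t)$ depends only on $|t|$ for $t\in S^+$, and $g$ is constant on $[S]$. Since $\hat x\,E\,g(x)$ for all $x\in[S]$, all the sets $\hat x$ $(x\in[S])$ are $E$-equivalent. This contradicts Lemma 1.1(b), and Theorem 3 is proved. $\blacksquare$
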